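# Lower boxes under the top monomials of a Grothendieck polynomial

## 1. The polynomial $\mathfrak G_{1423}$ by hand

For polynomials in $x_1,\dots,x_n$ let $s_i$ swap $x_i$ and $x_{i+1}$, and put
$$\partial_i f=\frac{f-s_if}{x_i-x_{i+1}},\qquad \pi_i f=\partial_i\big((1-x_{i+1})f\big).$$
Grothendieck polynomials are produced from one monomial by the operators $\pi_i$. For $n=4$ start with $\mathfrak G_{4321}=x_1^3x_2^2x_3$, and each time two adjacent entries of the permutation at positions $i,i+1$ are in decreasing order, swap them and apply $\pi_i$. Since $\partial_i(x_i^k)=h_{k-1}(x_i,x_{i+1})$, the complete homogeneous polynomial, we have for $k\ge 1$, with $h_{-1}=0$,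
$$\pi_i(x_i^k)=\partial_i(x_i^k)-x_ix_{i+1}\,\partial_i(x_i^{k-1})=h_{k-1}-x_ix_{i+1}h_{k-2}.$$
Also $\pi_i$ commutes with multiplication by anything symmetric in $x_i,x_{i+1}$. So $\pi_i(x_i)=1$, and along $4321\to4231\to4213\to4123$ (operators $\pi_2,\pi_3,\pi_2$) we get
$$x_1^3x_2^2x_3\ \mapsto\ x_1^3x_2x_3\ \mapsto\ x_1^3x_2\ \mapsto\ x_1^3 .$$
One more step, $4123\to1423$ with $\pi_1$, gives
$$\mathfrak G_{1423}=\pi_1(x_1^3)=x_1^2+x_1x_2+x_2^2-x_1^2x_2-x_1x_2^2 .$$
Here is the array of coefficients of $x_1^ax_2^b$: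
$$\begin{array}{c|ccc} b=2&1&-1&0\\ b=1&0&1&-1\\ b=0&0&0&1\\ \hline &a=0&a=1&a=2\end{array}$$
The monomials of highest degree are $x_1^2x_2$ and $x_1x_2^2$. Add up all coefficients in the box below $(2,1)$, that is, with $a\le2$ and $b\le1$: we get $1+1-1=1$. In the box below $(1,2)$: $1+1-1=1$. The whole array also sums to $1$. The box below $(2,1)$ leaves out $x_2^2$ and $-x_1x_2^2$, and these cancel.

Is the sum over the box below a top monomial always $1$? This is stated as a conjecture in Yiming Chen, Neil J.Y. Fan and Zelin Ye, "Zero-one Grothendieck Polynomials", arXiv:2405.05483 (2024). We prove that the answer is yes. It is not a property of all monomials: in Section 11 we meet a monomial of $\mathfrak G_{13524}$ whose box sums to $2$.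

## 2. Grothendieck polynomials, supports, and the two theorems

**Definition.** Let $n\ge1$, let $S_n$ be the symmetric group on $[n]$, $s_i=(i\ i+1)$, and let $\ell$ be Coxeter length (the number of inversions). The Grothendieck polynomials $\mathfrak G_w(x)$, $w\in S_n$, are given by $\mathfrak G_{w_0}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$ for $w_0=n(n-1)\cdots1$, and $\mathfrak G_{ws_i}=\pi_i\mathfrak G_w$ whenever $\ell(ws_i)<\ell(w)$, i.e. $w(i)>w(i+1)$.

**Notation.** The support of $f=\sum c_\alpha x^\alpha$ is $\{\alpha:c_\alpha\ne0\}$. We write $\alpha\le\beta$ for the componentwise order, $|\alpha|=\sum\alpha_i$, and $[\text{statement}]$ for $1$ or $0$ according to truth. The homogeneous component of $\mathfrak G_w$ of highest degree is $\mathfrak G_w^{top}$. Fix $w\in S_n$ and put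
$$S=\mathrm{supp}(\mathfrak G_w),\qquad \mathfrak G_w=\sum_\alpha C_\alpha x^\alpha,\qquad F(\gamma)=\sum_{\alpha\le\gamma}C_\alpha\quad(\gamma\in\mathbb Z_{\ge0}^n).$$

**Theorem A.** If $\beta$ is a maximal element of $(S,\le)$ (in particular if $\beta\in\mathrm{supp}(\mathfrak G_w^{top})$), then $F(\gamma)=1$ for every $\gamma\ge\beta$.

The conjecture is the case $\gamma=\beta$, $\beta\in\mathrm{supp}(\mathfrak G_w^{top})$. Such $\beta$ is indeed maximal: $\beta'\ge\beta$ and $\beta'\ne\beta$ give $|\beta'|>|\beta|=\deg\mathfrak G_w$.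

**Theorem B.** Let $\beta\in S$ be such that no $\beta'\in S$ satisfies $\beta'\ge\beta$ and $\#\{i:\beta_i'>\beta_i\}\ge3$. Then $F(\gamma)=1$ for all $\gamma\ge\beta$. In particular $\sum_{\alpha\le\beta}C_\alpha=1$ for every $\beta\in S$ with $|\beta|\ge\deg\mathfrak G_w-2$. Here $2$ cannot be replaced by $3$, and "$\ge3$" cannot be replaced by "$\ge4$" (example $w=13524$).

We use four elementary facts about these polynomials.

The first is a bound on exponents: $\mathfrak G_w$ lies in the span of the $x^a$ with $0\le a_i\le n-i$. This holds for $w_0$. If it holds for $f$, then $(1-x_{i+1})f$ has exponents at most $n-i$ in both $x_i$ and $x_{i+1}$, and $\partial_i(x_i^ax_{i+1}^b)$ is $0$ or $\pm(x_ix_{i+1})^{\min(a,b)}h_{|a-b|-1}(x_i,x_{i+1})$, whose exponents are at most $\max(a,b)-1\le n-i-1$. So it holds for $\pi_if$. In particular $x_n$ does not occur, and $S\subseteq[0,n-1]^n$.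

The second is stability: $\mathfrak G_w$ does not change under $S_n\subset S_{n+1}$. Indeed, applying $\pi_1,\pi_2,\dots,\pi_n$ in turn to $x_1^nx_2^{n-1}\cdots x_n$ lowers the exponents of $x_1,x_2,\dots,x_n$ by one in turn, because $\pi_i\big((x_ix_{i+1})^cx_i\big)=(x_ix_{i+1})^c$. In the permutation this carries the value $n+1$ from the first to the last place. The result is $\mathfrak G_{n\cdots1\,(n+1)}=x_1^{n-1}\cdots x_{n-1}$, and from there both recursions agree.

The third concerns the lowest-degree part of $\mathfrak G_w$. It is the Schubert polynomial $\mathfrak S_w$, of degree $\ell(w)$. Schubert polynomials are linearly independent, and $\partial_j\mathfrak S_u=\mathfrak S_{us_j}$ if $u(j)>u(j+1)$.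

The fourth follows: Grothendieck polynomials are linearly independent. In a relation $\sum a_v\mathfrak G_v=0$ with some $a_v\ne0$ and $d=\min\{\ell(v):a_v\neq0\}$, the degree-$d$ part would be $\sum_{\ell(v)=d}a_v\mathfrak S_v=0$, which is impossible.

## 3. Setting variables equal to one

Why should anything sum to $1$? Because $\mathfrak G_w(1,\dots,1)=1$, and more generally setting some of the variables to $1$ gives another Grothendieck polynomial. For $T\subseteq[n]$ put $R=[n]\setminus T$ and
$$G_T(x_T)=\mathfrak G_w|_{x_i=1,\ i\in R}.$$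

**Lemma 1.** $\mathfrak G_w(1,\dots,1)=1$. For $T\neq\emptyset$ there is $u_T\in S_n$ such that $\mathfrak G_{u_T}$ involves only the first $|T|$ variables and $G_T=\mathfrak G_{u_T}(x_T)$, the variables $x_T$ being inserted in increasing order of index.

*Proof.* From
$$\pi_if=\frac{(1-x_{i+1})f-(1-x_i)s_if}{x_i-x_{i+1}}$$
we get $(\pi_if)|_{x_{i+1}=1}=(s_if)|_{x_{i+1}=1}$. Hence if $w(i)>w(i+1)$, then, displaying slots $i,i+1$,
$$\mathfrak G_w(\dots,1,y,\dots)=\mathfrak G_{ws_i}(\dots,y,1,\dots).\tag{1}$$
If $w(i)<w(i+1)$, then $\mathfrak G_w=\pi_i\mathfrak G_{ws_i}$ is symmetric in $x_i,x_{i+1}$ (a divided difference is symmetric), and (1) holds with $\mathfrak G_w$ on the right. So an entry $1$ in any slot can be moved to slot $n$; the later entries shift one slot to the left, and the permutation changes within $S_n$. Slot $n$ is irrelevant because $x_n$ does not occur, so it may then be refilled by a free variable.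

Process the elements of $R$ in decreasing order. Suppose that after $k$ steps the specialized polynomial is $\mathfrak G_{w'}(x_{T'},*,\dots,*)$ with $|T'|=n-k$, where $\mathfrak G_{w'}$ does not depend on its last $k$ slots, which carry free variables $*$. Set the next variable to $1$ and move this $1$ to slot $n$. The result is $\mathfrak G_{w''}(x_{T''},*,\dots,*,\bullet)$ with the $k$ free variables in slots $n-k,\dots,n-1$ and an irrelevant slot $n$. The polynomial we started from does not depend on the $*$'s, so $\mathfrak G_{w''}$ does not depend on its last $k+1$ slots. After $|R|$ steps we have the second claim.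

Setting all variables to $1$ in (1) gives $\mathfrak G_{ws_i}(1,\dots,1)=\mathfrak G_w(1,\dots,1)$ for every descent. Following a chain from $w_0$, all values equal $\mathfrak G_{w_0}(1,\dots,1)=1$. $\square$

For $w=1423$ and $T=\{2\}$ we find $G_T=1+x_2+x_2^2-x_2-x_2^2=1$, so $u_T=\mathrm{id}$.

Now we compare $F(\gamma)$ with the full sum. Expanding $[\alpha\le\gamma]=\prod_i(1-[\alpha_i>\gamma_i])$ and grouping the exponents $\alpha$ by their $T$-part,
$$F(\gamma)=\sum_{T\subseteq[n]}(-1)^{|T|}N_T(\gamma),\qquad N_T(\gamma)=\sum_{\alpha:\ \alpha_i>\gamma_i\,\forall i\in T}C_\alpha=\sum_{\alpha'\in\mathbb Z^T:\ \alpha'_i>\gamma_i\,\forall i\in T}[x_T^{\alpha'}]\,G_T,\tag{2}$$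
and $N_\emptyset=\mathfrak G_w(1,\dots,1)=1$. So it suffices to prove $N_T(\gamma)=0$ for all $T\ne\emptyset$.

## 4. Completing an exponent of $G_T$

The quickest hope is that the sum defining $N_T(\beta)$ is empty, i.e. that no $\alpha\in S$ exceeds $\beta$ at all places of $T$. This is false already for $w=1423$, $\beta=(2,1,0,0)$, $T=\{2\}$: both $x_2^2$ and $-x_1x_2^2$ exceed $\beta$ in the second place. They cancel when $x_1=1$. So one must look at the support of $G_T$, after this cancellation.

**Proposition 2.** Let $\beta\in S$, $\emptyset\ne T\subseteq[n]$ and $\alpha'\in\mathrm{supp}(G_T)$. Then there is $\mu\in\mathbb Z^R$ with $\mu\ge\beta_R$ and $(\alpha',\mu)\in S$.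

*Proof that Proposition 2 implies Theorem A.* Let $\beta\in S$ be maximal, $\gamma\ge\beta$, $T\ne\emptyset$. If some $\alpha'\in\mathrm{supp}(G_T)$ had $\alpha_i'>\gamma_i\ge\beta_i$ for all $i\in T$, then $(\alpha',\mu)\in S$ would be $\ge\beta$ and different from $\beta$, contradicting maximality. So the last sum in (2) is empty, $N_T(\gamma)=0$ for all $T\neq\emptyset$, and $F(\gamma)=N_\emptyset=1$. $\square$

For $T=[n]$ the proposition is trivial. In general, a nonzero coefficient $[x_T^{\alpha'}]G_T=\sum_\mu C_{(\alpha',\mu)}$ forces some $(\alpha',\mu)\in S$, but gives no control over $\mu$. For instance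
$$\mathfrak G_{1432}=\pi_1\pi_2(x_1^3x_2^2)=\pi_1\big(x_1^3(x_2+x_3-x_2x_3)\big)=(1-x_3)\,\pi_1(x_1^3x_2)+x_3\,\pi_1(x_1^3),$$
where $\mathfrak G_{4312}=\pi_3(x_1^3x_2^2x_3)=x_1^3x_2^2$. With $\pi_1(x_1^3x_2)=x_1^2x_2+x_1x_2^2-x_1^2x_2^2$ and $\pi_1(x_1^3)$ from Section 1, this equals
$$x_1^2x_2+x_1x_2^2+x_1^2x_3+x_1x_2x_3+x_2^2x_3-x_1^2x_2^2-2x_1^2x_2x_3-2x_1x_2^2x_3+x_1^2x_2^2x_3 .$$
For $T=\{3\}$ we get $G_T=1$. Take $\alpha'=0$ and $\beta=(2,2,1,0)$. The elements of $S$ with third entry $0$ begin with $(2,1)$, $(1,2)$ and $(2,2)$, and only the last dominates $(2,2)$. Knowing that some $\mu$ exists is not enough; the proof must produce the right one.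

What helps is to separate the variables. Write $\mathfrak G_w$ as a combination of Grothendieck polynomials in $x_T$ with coefficients in $\mathbb Z[x_R]$. For $w=1423$, $T=\{2\}$, the Grothendieck polynomials in the single variable $x_2$ are its powers $x_2^k$, and
$$\mathfrak G_{1423}=x_1^2\cdot 1+(x_1-x_1^2)\,x_2+(1-x_1)\,x_2^2 .$$
At $x_1=1$ only the coefficient of $1=\mathfrak G_{u_T}$ survives. So the part of $\mathfrak G_w$ responsible for $G_T$ is $A_{u_T}(x_R)\,\mathfrak G_{u_T}(x_T)$, here with $A_{u_T}=x_1^2$. Proposition 2 will follow from two claims. First, the expansion has coherent signs, so that no term of $A_{u_T}\mathfrak G_{u_T}$ is cancelled by another summand. Second, $A_{u_T}$ contains a monomial $x_R^\mu$ with $\mu\ge\beta_R$. For the second claim we interpret the coefficients of $A_{u_T}$ as Euler characteristics of fibers of a projection. In general $\mu=\beta_R$ does not do: for $\beta=(1,1,0,0)\in S$ above, $x_1^{1}$ does not occur in $A_{u_T}=x_1^2$, but $x_1^2$ does.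

## 5. Matrix Schubert varieties and coefficients as Euler characteristics

We work over $\mathbb C$. The purpose of this section is to write each coefficient $C_\beta$ as $\pm h^0$ of a line bundle.

**Definition.** A variety (or disjoint union of varieties) $Z$ has rational singularities if $R\phi_*\mathcal O_{\tilde Z}=\mathcal O_Z$ for one, equivalently every, resolution $\phi:\tilde Z\to Z$.

Smooth varieties qualify. A nodal cubic curve does not: its normalization $\phi:\mathbb P^1\to Z$ has $\phi_*\mathcal O_{\mathbb P^1}\supsetneq\mathcal O_Z$. We recall two standard facts. If $A\to B$ is smooth and surjective, then $A$ has rational singularities iff $B$ does. Schubert varieties are Cohen–Macaulay with rational singularities.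

**Definition.** The matrix Schubert variety $\hat X\subset M_n(\mathbb C)$ of $w$ is given by the conditions $\mathrm{rank}(z_{[p]\times[q]})\le\#\{i\le p:w(i)\le q\}$ for all $p,q$.

It is irreducible of codimension $\ell(w)$, with prime ideal $I$. The ring $A=\mathbb C[z]/I$ is graded by $\deg z_{ij}=t_i$, and its $K$-polynomial, i.e. the numerator of its Hilbert series over $\prod_i(1-t_i)^n$, is $\mathfrak G_w(1-t_1,\dots,1-t_n)$ (Fulton, Duke 1992; Knutson–Miller, Ann. of Math. 2005, Thm. A). The conventions agree: with $x_i=1-t_i$ the formula for $\pi_i$ in Section 3 reads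
$$\pi_if=\frac{t_{i+1}f-t_is_if}{t_{i+1}-t_i},$$
which is the operator of Knutson–Miller.

*Example.* For $w=1423$ the conditions say that the first two rows, restricted to the first three columns, form a $2\times3$ matrix of rank at most $1$. The other conditions are vacuous or follow from this one.

**Step 1: $\hat X$ has rational singularities.** Let $\hat w=w\times\mathrm{id}\in S_{2n}$. Consider $\{Z\in GL_{2n}:\mathrm{rank}\,Z_{[p]\times[q]}\le\#\{i\le p:\hat w(i)\le q\}\ \forall p,q\}$, the preimage in $GL_{2n}$ of the Schubert variety of $\hat w$ in $Fl_{2n}$. If $p>n$ or $q>n$, the bound on the right is $\min(p,q)$, so the condition is vacuous; for $p,q\le n$ it is the condition for $w$. So this preimage is $\{Z\in GL_{2n}:Z_{[n]\times[n]}\in\hat X\}$. It has rational singularities because $GL_{2n}\to Fl_{2n}$ is smooth. The map $GL_{2n}\to M_n$, $Z\mapsto Z_{[n]\times[n]}$, is smooth (an open subset of $M_{2n}$ followed by a linear projection) and surjective (complete $A$ to $\begin{pmatrix}A&1\\1&0\end{pmatrix}$). So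 the preimage of $\hat X$ maps smoothly onto $\hat X$, and $\hat X$ has rational singularities.

**Step 2: pass to a product of projective spaces.** Let $P=\prod_{i=1}^n\mathbb P^{n-1}$, one factor per row, and let $X\subset P$ be the quotient of $\{\text{all rows nonzero}\}\subset\hat X$ by the free, locally trivial action of $(\mathbb C^*)^n$ scaling rows. It is nonempty (it contains the class of the permutation matrix of $w$), closed, irreducible, has rational singularities, and $\dim X=n^2-\ell(w)-n=n(n-1)-\ell(w)$. Write $\mathcal O(e_i)$ for the pullback of $\mathcal O(1)$ from the $i$-th factor, and put $x_i=1-[\mathcal O(-e_i)]$, the class of a hyperplane of the $i$-th factor, in $K(P)=\mathbb Z[x]/(x_i^n)$. Sheafifying a multigraded free resolution of $A$ turns $t_i$ into $[\mathcal O(-e_i)]=1-x_i$, so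
$$[\mathcal O_X]=\mathfrak G_w(x).$$
On $\mathbb P^{n-1}$ with hyperplane class $x$ we have $\chi(x^k)=1$ for $0\le k\le n-1$ and $x^n=0$. Hence $\chi(x^k(1-x))=[k=n-1]$ for $k\ge0$.

**Step 3: general linear sections.** If $Z\subset P$ is a closed subscheme and $H$ is the pullback of a general hyperplane of the $i$-th factor, then $H$ contains no associated point of $Z$, so $0\to\mathcal O_Z(-e_i)\to\mathcal O_Z\to\mathcal O_{Z\cap H}\to0$ is exact and $[\mathcal O_{Z\cap H}]=x_i[\mathcal O_Z]$. We always cut by one general hyperplane after another. In particular, "general $\Lambda_R$, and then $\Lambda_T$ general with respect to $\Lambda_R$" is a general choice of all the linear spaces $\Lambda_i$.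

**Step 4: the sections $\tilde Y_\beta$.** Let $\rho:\tilde X\to X$ be a resolution with $\tilde X$ smooth, projective and irreducible; then $R\rho_*\mathcal O_{\tilde X}=\mathcal O_X$. Let $E\subsetneq\tilde X$ be the preimage of a proper closed subset of $X$ outside of which $\rho$ is an isomorphism, and let $L_i=\rho^*\mathcal O(e_i)$, which is base point free. For $\beta\in[0,n-1]^n$ let $\tilde Y_\beta\subset\tilde X$ be the preimage of $\prod\Lambda_i$, with $\Lambda_i\subset\mathbb P^{n-1}$ general linear of dimension $\beta_i$. By Bertini, $\tilde Y_\beta$ is empty or smooth of pure dimension $\dim X-\sum(n-1-\beta_i)=|\beta|-\ell(w)$. Each general section is a nonzerodivisor on what has been cut so far, so $[\mathcal O_{\tilde Y_\beta}]=\prod_i(1-L_i^{-1})^{n-1-\beta_i}$. By the projection formula,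
$$\chi\Big(\tilde Y_\beta,\bigotimes_iL_i^{-1}\Big)=\chi\Big(P,\ \mathfrak G_w(x)\prod_ix_i^{n-1-\beta_i}(1-x_i)\Big)=C_\beta,\tag{3}$$
because a monomial $x^\alpha$ of $\mathfrak G_w$ contributes $\prod_i[\alpha_i+n-1-\beta_i=n-1]$. In particular $\beta\in S$ implies $\tilde Y_\beta\ne\emptyset$.

**Step 5: vanishing.** Each general section lowers the dimension of $E$ by one, or makes its intersection with $E$ empty. So $\dim(E\cap\tilde Y_\beta)<\dim\tilde Y_\beta$, and no component of $\tilde Y_\beta$ lies in $E$. Hence $\bigotimes L_i$ is on each component the pullback of an ample bundle by a generically injective map, so it is nef and big. By Kawamata–Viehweg vanishing and Serre duality only the top cohomology of $\bigotimes L_i^{-1}$ survives, and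
$$C_\beta=(-1)^{|\beta|-\ell(w)}\,h^0\Big(\tilde Y_\beta,\ \omega\otimes\bigotimes_iL_i\Big).\tag{4}$$
In particular $(-1)^{|\beta|-\ell(w)}C_\beta\ge0$. This holds for every $n$ and every $w\in S_n$.

## 6. Projections of $X$ and the lowest part of $G_T$

We now relate $G_T$ to the projection of $X$ to the rows in $T$.

**Definition.** For $V\subseteq[n]$ let $X_V$ be the image of $X$ in $P_V=\prod_{i\in V}\mathbb P^{n-1}$ (closed and irreducible), $r(V)=\dim X_V$ and $c_V=|V|(n-1)-r(V)$, the codimension of $X_V$.

The number $r(V)$ is the transcendence degree of the subfield $K_V\subseteq\mathbb C(X)$ generated by the ratios of coordinates of the rows in $V$. So $r$ is monotone with $r(\emptyset)=0$. It is also submodular, $r(A\cup B)+r(A\cap B)\le r(A)+r(B)$: a transcendence basis of $K_A$ over $K_{A\cap B}$ makes $K_{A\cup B}=K_AK_B$ algebraic over $K_B(\text{basis})$, so $r(A\cup B)-r(B)\le r(A)-r(A\cap B)$.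

*Example.* For $w=1423$, a pair $(p_1,p_2)\in X_{\{1,2\}}$ consists of two points of $\mathbb P^3$ whose projections from $e_4=[0:0:0:1]$ to $\mathbb P^2$ agree wherever they are defined. So $r(\{1\})=r(\{2\})=3$ and $r(\{1,2\})=4$, and $c_{\{1\}}=c_{\{2\}}=0$, $c_{\{1,2\}}=2$.

**Definition.** For $\nu\in[0,n-1]^V$ with $|\nu|=c_V$ let $e_\nu^V$ be the number of points of $X_V\cap\prod_{i\in V}\Lambda_i$, with $\Lambda_i$ general of dimension $\nu_i$.

The codimension $\sum_{i\in V}(n-1-\nu_i)$ of $\prod\Lambda_i$ equals $r(V)$, so this is a finite set. By Bertini the intersection is reduced, and it avoids any given proper closed subset of $X_V$. Some $e_\nu^V$ is positive, since the degree of $X_V$ in the Segre embedding is a combination of the $e_\nu^V$ with positive coefficients. Which ones are positive is decided by a theorem that we quote.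

**Theorem (Castillo, Cid-Ruiz, Li, Montaño, Zhang, *When are multidegrees positive?*, Adv. Math. 374 (2020), Thm. A).** For $Z\subset\prod_i\mathbb P^{m_i}$ irreducible closed with projections $\Pi_V(Z)$, and $\mathbf n\ge0$ with $|\mathbf n|=\dim Z$: $\int[Z]\prod H_i^{n_i}>0$ if and only if $\sum_{i\in V}n_i\le\dim\Pi_V(Z)$ for all $V$.

We call it the positivity criterion; for $Z=X_V$ the integral is $e_\nu^V$ with $n_i=n-1-\nu_i$. In the example, $Z=X_{\{1,2\}}$ requires $n_1+n_2=4$ and $n_1,n_2\le3$, so $\nu\in\{(2,0),(1,1),(0,2)\}$. These are the monomials of degree $2$ in $\mathfrak G_{1423}$.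

**Lemma 3.** For $T\ne\emptyset$ the lowest-degree part of $G_T$ is $\sum_{|\nu|=c_T}e_\nu^Tx_T^\nu$, and it equals $\mathfrak S_{u_T}(x_T)$. In particular $c_T=\ell(u_T)$.

*Proof.* We first show $[\mathcal O_{X_T}]=G_T(x_T)$ in $K(P_T)$. Setting $t_i=0$ for $i\in R$ in $\mathrm{Hilb}(A;t)=\mathfrak G_w(1-t)/\prod_i(1-t_i)^n$ sets $x_i=1$ there. So $G_T(1-t_T)$ is the $K$-polynomial of the part of $A$ of degree $0$ in $t_R$. This part is $\mathbb C[z_T]/(I\cap\mathbb C[z_T])$, the coordinate ring of the closure $\hat X_T$ of the projection of $\hat X$ to the rows in $T$. The quotient of $\{\text{rows nonzero}\}\subset\hat X_T$ by row scaling is closed and irreducible in $P_T$. The set $\{\text{all rows nonzero}\}$ is dense in $\hat X$, so its image is dense in $\hat X_T$, and $X_T$ is a dense subset of this quotient. As $X_T$ is closed, it equals the quotient. Sheafifying a free resolution gives the claim.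

Now let $\nu\in[0,n-1]^T$ and $\Lambda=\prod_{i\in T}\Lambda_i$ with $\Lambda_i$ general of dimension $\nu_i$. Since $\chi(x^k)=[k\le n-1]$ for $k\ge 0$,
$$\sum_{\alpha\le\nu}[x^\alpha]G_T=\chi\Big(P_T,\ G_T\prod_{i\in T}x_i^{n-1-\nu_i}\Big)=\chi(\mathcal O_{X_T\cap\Lambda}).$$
If $|\nu|<c_T$, the intersection is empty and the sum is $0$. By induction on $|\nu|$, all coefficients of $G_T$ in degrees below $c_T$ vanish. If $|\nu|=c_T$, the sum is $e_\nu^T$, and all its terms other than $[x^\nu]G_T$ vanish, so $[x^\nu]G_T=e_\nu^T$. These are not all zero, so $\sum_{|\nu|=c_T}e^T_\nu x^\nu$ is the lowest-degree part. By Lemma 1 it is also $\mathfrak S_{u_T}(x_T)$, of degree $\ell(u_T)$. $\square$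

## 7. Euler characteristics of generic fibers

Let $\emptyset\ne T\subseteq[n]$, $R=[n]\setminus T$, $\mu\in[0,n-1]^R$. Let $\tilde Y_\mu\subset\tilde X$ be the preimage of general $\Lambda_i$ for $i\in R$, $\dim\Lambda_i=\mu_i$, with no condition on the rows in $T$. It is smooth and pure-dimensional, or empty. Let $f:\tilde Y_\mu\to X_T$ be the projection. By generic smoothness there is a smooth dense open $X_T^\circ\subset X_T$ over which $f$ is smooth, possibly with empty fibers. For $t\in X_T^\circ$ let $\Phi_t=f^{-1}(t)$, $L_R=\bigotimes_{i\in R}L_i$, and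
$$\chi_\mu^T=\chi(\Phi_t,L_R^{-1}),$$
which does not depend on $t$, because $f$ is smooth and proper over the connected $X_T^\circ$.

*Example.* Let $w=1423$, $T=\{2\}$, $\mu=(\mu_1,0,0)$ on the rows $1,3,4$. Fix a general second row $p_2\in\mathbb P^3$. The first row then runs over the line through $p_2$ and $e_4$, and rows $3,4$ are fixed points. The variety $X$ is smooth where $p_2\ne e_4$ (rank-one $2\times3$ matrices are smooth points of the rank-at-most-one locus), so we may take $\rho$ to be an isomorphism there. Cut the line with a general linear space of dimension $\mu_1$. For $\mu_1=0,1$ the fiber is empty and $\chi=0$. For $\mu_1=2$ it is a point and $\chi=1$. For $\mu_1=3$ it is the line and $\chi(\mathbb P^1,\mathcal O(-1))=0$. So $\chi^T_\mu=[\mu_1=2]$, which matches $A_{u_T}=x_1^2$ in Section 4.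

**Lemma 4.** For $\nu\in[0,n-1]^T$: $C_{(\nu,\mu)}=0$ if $|\nu|<c_T$, and $C_{(\nu,\mu)}=e_\nu^T\,\chi_\mu^T$ if $|\nu|=c_T$.

*Proof.* Choose $\Lambda_T$ general with respect to $\Lambda_R$. Then $\tilde Y_{(\nu,\mu)}=f^{-1}(X_T\cap\Lambda_T)$ as schemes. If $|\nu|<c_T$, then $X_T\cap\Lambda_T=\emptyset$. If $|\nu|=c_T$, it consists of $e_\nu^T$ reduced points of $X_T^\circ$, so $\tilde Y_{(\nu,\mu)}$ is a disjoint union of $e_\nu^T$ fibers $\Phi_t$. The bundles $L_i$, $i\in T$, are trivial on fibers of $f$. Apply (3). $\square$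

Since some $e_\nu^T$ is positive, $\chi_\mu^T$ does not depend on the general choices made. For $T=[n]$, $R=\emptyset$ the map $f$ is the birational $\rho$, so $\chi=1$. As $c_{[n]}=n(n-1)-\dim X=\ell(w)$, Lemma 4 then says $C_\nu=e_\nu^{[n]}$ for $|\nu|=\ell(w)$.

## 8. A dominating exponent with nonzero Euler characteristic

**Lemma 5.** Let $\beta\in S$ and $T\ne\emptyset$. There is $\mu\in[0,n-1]^R$ with $\mu\ge\beta_R$ and $\chi_\mu^T\ne0$.

Nonemptiness of the generic fiber is governed by numerical conditions on $\beta_R$. When they hold, the nonzero section given by (4) restricts to a nonzero section on a fiber, and $\mu=\beta_R$ works. When they fail, we enlarge $\beta_R$ on a minimal violating set of rows and move those rows into $T$.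

*Proof.* We use induction on $|R|$, with $\beta$ fixed. For $R=\emptyset$, $\chi=1$. Let $R\neq\emptyset$.

**Step 1: notation.** Put $m_i=n-1-\beta_i\ge0$ for $i\in R$, write $m(V)=\sum_{i\in V}m_i$ and similarly for other vectors, and let $s(V)=r(T\cup V)-r(T)$ for $V\subseteq R$. Then $s$ is monotone and submodular, $s(\emptyset)=0$, and $s(\{i\})\le r(\{i\})\le n-1$ by submodularity of $r$. Fix $\nu\in[0,n-1]^T$ with $|\nu|=c_T$ and $e^T_\nu>0$, and let $n_i=n-1-\nu_i$ for $i\in T$. Then $n(T)=r(T)$, and by the positivity criterion $n(V)\le r(V)$ for all $V\subseteq T$.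

**Step 2: producing positive multidegrees.** We claim: *if $U\subseteq R$ and $m'\in\mathbb Z_{\ge0}^U$ satisfies $m'(V)\le s(V)$ for all $V\subseteq U$ and $m'(U)=s(U)$, then $|(\nu,n-1-m')|=c_{T\cup U}$ and $e^{T\cup U}_{(\nu,\,n-1-m')}>0$.* Here $n-1-m'$ has entries $n-1-m_i'\ge n-1-s(\{i\})\ge0$. We have $n(T)+m'(U)=r(T)+s(U)=r(T\cup U)$, which gives the equality of degrees. For $V_T\subseteq T$, $V_U\subseteq U$,
$$n(V_T)+m'(V_U)\le r(V_T)+r(T\cup V_U)-r(T)\le r(V_T\cup V_U),$$
the second inequality being submodularity for the sets $V_T\cup V_U$ and $T$, whose union is $T\cup V_U$ and whose intersection is $V_T$. The positivity criterion for $X_{T\cup U}$ proves the claim.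

**Case 1:** $m(V)\le s(V)$ for all $V\subseteq R$. We show $\chi^T_{\beta_R}\ne0$. Write $Y'=\tilde Y_{\beta_R}$ and $f:Y'\to X_T$.

**Step 3: $f$ is dominant.** Choose $m'\ge m$ in $\mathbb Z^R$ maximal subject to $m'(V)\le s(V)$ for all $V\subseteq R$. Call $V$ tight if $m'(V)=s(V)$. By maximality every $i\in R$ lies in a tight set. If $A,B$ are tight, then
$$m'(A\cup B)=m'(A)+m'(B)-m'(A\cap B)\ge s(A)+s(B)-s(A\cap B)\ge s(A\cup B),$$
so $A\cup B$ is tight. Hence $R$ is tight. Let $\mu_i'=n-1-m_i'\in[0,\beta_i]$. By Step 2 with $U=R$ and Lemma 4 for $T=[n]$, $C_{(\nu,\mu')}=e^{[n]}_{(\nu,\mu')}>0$. By Lemma 4 for $T$ itself, $C_{(\nu,\mu')}=e^T_\nu\chi^T_{\mu'}$, so $\chi^T_{\mu'}\ne0$. Then the fibers of $\tilde Y_{\mu'}\to X_T$ over a dense open set are nonempty. Taking the linear spaces for $\mu'$ inside those for $\beta_R$, we have $\tilde Y_{\mu'}\subseteq Y'$, so $Y'$ dominates $X_T$.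

**Step 4: every component of $Y'$ dominates $X_T$.** Step 3 shows this for one component only, while the section used later might live on another one. Let $\mathcal H=\prod_{i\in R}GL_n$, fix linear spaces $\Lambda_i^0$ of dimension $\beta_i$, let $\rho_i$ be the $i$-th component of $\rho$, and put
$$\mathcal Y=\{(\tilde x,g)\in\tilde X\times\mathcal H:\ \rho_i(\tilde x)\in g_i\Lambda_i^0\ \ \forall i\in R\}.$$
Over $\tilde X$ this is the pullback of a family over $P_R$ with fiber $\prod_i\{g_i:g_i^{-1}p_i\in\Lambda_i^0\}$ over $(p_i)$. The family is locally trivial because it is equivariant under $\mathcal H$ acting on $P_R$, and $GL_n\to\mathbb P^{n-1}$ has local sections. The fiber is irreducible: if $v$ spans $p_i$ and $\hat\Lambda$ is the linear subspace over $\Lambda_i^0$, the matrices $h=g_i^{-1}$ are those with $hv\in\hat\Lambda\setminus0$; they form a locally trivial family over $\hat\Lambda\setminus0$, and its fibers $\{h\in GL_n: hv=u\}$ are open in an affine space. So $\mathcal Y$ is irreducible. For general $g$ the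 fiber of $\mathcal Y\to\mathcal H$ is a variety $Y'_g$ of the type of $Y'$, so $\dim\mathcal Y=\dim\mathcal H+\dim Y'$. By Step 3, $\mathcal Y\to X_T\times\mathcal H$ is dominant, with general fiber dimension $d=\dim Y'-\dim X_T$. Let $J\subset\mathcal Y$ be the set of points at which the local dimension of the fiber of this map exceeds $d$. It is closed by semicontinuity of fiber dimension, and $J\ne\mathcal Y$. So $\dim J<\dim\mathcal Y$, and for general $g$ we have $\dim J_g<\dim Y'_g$.

Let $Z$ be a component of $Y'_g$ not dominating $X_T$. As $Y'_g$ is pure-dimensional, $\dim Z=\dim Y'$, and the closure of the image of $Z$ has dimension less than $\dim X_T$, so every fiber of $Z\to X_T$ has local dimension greater than $d$ at each of its points. Hence $Z\subset J_g$, which is impossible by dimension.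

**Step 5: $\chi_{\beta_R}^T$ as a space of sections.** Shrink $X_T^\circ$ so that over it $f$ is smooth with fibers of pure dimension $d$ (possible by Step 4) and $\dim(\Phi_t\cap E)<d$ (possible since $\dim(E\cap Y')<\dim Y'$). Off $E$, the fiber $\Phi_t$ embeds into $\{t\}\times P_R$, and no component of $\Phi_t$ lies in $E$. So $L_R$ is nef and big on each component of $\Phi_t$. By Kawamata–Viehweg vanishing and Serre duality, for $t\in X_T^\circ$,
$$\chi^T_{\beta_R}=\chi(\Phi_t,L_R^{-1})=(-1)^d\,h^0(\Phi_t,\omega_{\Phi_t}\otimes L_R).$$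

**Step 6: restricting a section.** Since $C_\beta\ne0$, (4) gives a nonzero $\sigma\in H^0(\tilde Y_\beta,\omega\otimes\bigotimes_iL_i)$, where $\tilde Y_\beta=f^{-1}(X_T\cap\Lambda_T)\subset Y'$ with $\Lambda_T$ general with respect to $\Lambda_R$ and to $X_T^\circ$. By Step 4, $\dim f^{-1}(X_T\setminus X_T^\circ)<\dim Y'$. Cutting with general sections preserves the strict inequality, so $f^{-1}(X_T^\circ)\cap\tilde Y_\beta$ is dense in $\tilde Y_\beta$. It maps smoothly to $X_T^\circ\cap\Lambda_T$, which is smooth by Bertini. If $\sigma|_{\Phi_t}=0$ for all $t\in X_T^\circ\cap\Lambda_T$, then $\sigma$ vanishes at every point of a dense open subset of the reduced scheme $\tilde Y_\beta$, so $\sigma=0$, a contradiction. Hence $\sigma|_{\Phi_t}\ne0$ for some $t\in X_T^\circ\cap\Lambda_T$. As $\Phi_t$ is a fiber of a smooth map to a smooth base, $\omega_{\tilde Y_\beta}|_{\Phi_t}\cong\omega_{\Phi_t}$. Also $L_i|_{\Phi_t}$ is trivial for $i\in T$. So $h^0(\Phi_t,\omega_{\Phi_t}\otimes L_R)\ne0$, and Step 5 gives $\chi^T_{\beta_R}\ne0$.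 In Case 1, $\mu=\beta_R$ works.

**Case 2:** $m(V)>s(V)$ for some $V\subseteq R$.

**Step 7: repairing the violation.** Let $U$ be an inclusion-minimal subset with $m(U)>s(U)$; it is nonempty since $m(\emptyset)=s(\emptyset)=0$. As $0\le s(U)<m(U)$, we can choose integers $0\le m_i^*\le m_i$ ($i\in U$) with $m^*(U)=s(U)$. For $V\subsetneq U$, minimality gives $m^*(V)\le m(V)\le s(V)$. Put $\gamma_i=n-1-m_i^*\ge\beta_i$ for $i\in U$, $T^*=T\cup U$, $R^*=R\setminus U$. By Step 2, $|(\nu,\gamma)|=c_{T^*}$ and $e^{T^*}_{(\nu,\gamma)}>0$. By induction there is $\mu^*\in[0,n-1]^{R^*}$ with $\mu^*\ge\beta_{R^*}$ and $\chi^{T^*}_{\mu^*}\ne0$. Put $\mu=(\gamma,\mu^*)\ge\beta_R$. Lemma 4, once for $T$ and once for $T^*$, gives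
$$e^T_\nu\,\chi^T_\mu=C_{(\nu,\gamma,\mu^*)}=e^{T^*}_{(\nu,\gamma)}\,\chi^{T^*}_{\mu^*}\ne0,$$
so $\chi^T_\mu\ne0$. $\square$

*Example.* Take $w=1423$, $T=\{2\}$, so $s(\{1\})=4-3=1$. For $\beta=(2,1,0,0)$ we have $m_1=1$; the rows $3,4$ are unconstrained in $X$, so $s$ is additive with $s(\{3\})=s(\{4\})=3=m_3=m_4$, and Case 1 applies. For $\beta=(1,1,0,0)$ we have $m_1=2>1$, and Case 2 with $U=\{1\}$ takes $m_1^*=1$, $\gamma_1=2$.

## 9. An expansion with coherent signs

It remains to separate the variables without cancellation. The variables $x_R$ and $x_T$ become those of two flag varieties inside a bigger one.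

**Lemma 6.** Let $[n]=R\sqcup T$ and $N\ge2n$. There are polynomials $A_v(x_R)\in\mathbb Z[x_R]$, $v\in S_N$, with
$$\mathfrak G_w(x)=\sum_{v\in S_N}A_v(x_R)\,\mathfrak G_v(z),\qquad(-1)^{|\mu|+\ell(v)-\ell(w)}[x_R^\mu]A_v\ge0,\tag{5}$$
where $z=(z_1,z_2,\dots)$ are variables of which the first $|T|$ are $x_T$.

*Proof.*

**Step 1: Grothendieck polynomials on flag varieties.** For flags $F_1\subset\dots\subset F_M=\mathbb C^M$ put $t_i=[F_i/F_{i-1}]$ and $x_i=1-t_i$ in $K(Fl_M)$. Then $[\mathcal O_{X_w}]=\mathfrak G_w(x)$, where $X_w$ is the Schubert variety of codimension $\ell(w)$ (Lascoux–Schützenberger; Fulton–Lascoux). We recall why. The point $\{F_\bullet=E_\bullet\}$ is cut out by the successive vanishing of the maps $F_i/F_{i-1}\to\mathbb C^M/E_i$, that is, of sections of $(F_i/F_{i-1})^\vee\otimes\mathbb C^{M-i}$ with zero loci of the expected codimension. So its class is $\prod_i(1-t_i)^{M-i}=\mathfrak G_{w_0}(x)$. Let $p_i$ be the $\mathbb P^1$-bundle forgetting $F_i$. The operator $p_i^*p_{i*}$ is linear over functions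 symmetric in $t_i,t_{i+1}$ and sends $1\mapsto1$, $t_i\mapsto0$ (the bundle $F_i/F_{i-1}$ is $\mathcal O(-1)$ on the $\mathbb P^1$'s). So it is $f\mapsto\frac{t_{i+1}f-t_is_if}{t_{i+1}-t_i}=\pi_if$. If $\ell(ws_i)<\ell(w)$, then $p_i$ maps $X_w$ birationally onto $p_i(X_w)$, whose preimage is $X_{ws_i}$. All three have rational singularities, so $p_i^*p_{i*}[\mathcal O_{X_w}]=[\mathcal O_{X_{ws_i}}]$, which is the recursion. Finally, $K(Fl_M)=\mathbb Z[x]/(e_k(x))_{1\le k\le M}$ has the $\mathbb Z$-basis $x^a$, $0\le a_i\le M-i$.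

**Step 2: an embedding that separates the variables.** Choose $[2N]=R'\sqcup T'$ with $|R'|=|T'|=N$, $R'\cap[n]=R$ and $T'\cap[n]=T$. Put $\mathcal B=Fl_N\times Fl_N$ and let $\iota:\mathcal B\to Fl_{2N}$ send $(E_\bullet,F_\bullet)$ to the flag with $p$-th term $E_{|R'\cap[p]|}\oplus F_{|T'\cap[p]|}$. If $p$ is the $a$-th element of $R'$, then $\iota^*x_p=y_a$, a variable of the first factor; if $p$ is the $b$-th element of $T'$, then $\iota^*x_p=z_b$, a variable of the second.

**Step 3: the pulled-back class is that of a subscheme.** Let $X_w\subset Fl_{2N}$, $G=GL_{2N}$, and for general $g\in G$ put $Q=\iota^{-1}(gX_w)$. By Kleiman's theorem $Q$ is empty or of pure codimension $\ell(w)$ in $\mathcal B$. Locally $\iota(\mathcal B)$ is cut out in $Fl_{2N}$ by a regular sequence of length equal to its codimension. Since $gX_w$ is Cohen–Macaulay and the intersection has the expected codimension, this sequence is regular on $\mathcal O_{gX_w}$ too, so there is no higher Tor. Since $G$ is a connected rational group, $[\mathcal O_{gX_w}]=[\mathcal O_{X_w}]$.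 Hence
$$\iota^*[\mathcal O_{X_w}]=\iota^*[\mathcal O_{gX_w}]=[\mathcal O_Q].$$

**Step 4: $Q$ has rational singularities.** This is needed for the positivity theorem in Step 5. The map $a:G\times X_w\to Fl_{2N}$, $(g,x)\mapsto gx$, is $G$-equivariant for left multiplication on $G$. As $G\to Fl_{2N}$ has local sections, $a$ is Zariski-locally trivial. Its fiber over the base point $o$ is $\{(g,x):x=g^{-1}o\}$, isomorphic, via $h=g^{-1}$, to the preimage of $X_w$ under $G\to Fl_{2N}$, $h\mapsto ho$. This preimage is irreducible with rational singularities. Hence $W=\mathcal B\times_{Fl_{2N}}(G\times X_w)$, locally trivial over the smooth irreducible $\mathcal B$ with this fiber, is irreducible with rational singularities. The fiber of $W\to G$ over $g$ is $W_g=\iota^{-1}(gX_w)$.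

Let $\phi:\tilde W\to W$ be a resolution, an isomorphism outside a proper closed $Z\subset W$. If $W\to G$ is not dominant, then $Q=\emptyset$ for general $g$. Otherwise there is a dense open $G^0\subset G$ over which $W$ and $\tilde W$ are flat, $\tilde W$ is smooth over $G^0$, and the fibers $Z_g$ and $\phi^{-1}(Z)_g$ have smaller dimension than $W_g$ and $\tilde W_g$, which are pure of dimension $\dim W-\dim G$ by flatness. For $g\in G^0$, tensor $R\phi_*\mathcal O_{\tilde W}=\mathcal O_W$ with a local Koszul resolution of $\mathbb C(g)$ over $\mathcal O_G$. By flatness and the projection formula,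
$$\mathcal O_{W_g}=R\phi_*\mathcal O_{\tilde W}\otimes^L_{\mathcal O_G}\mathbb C(g)=R\phi_{g*}\mathcal O_{\tilde W_g}.$$
So $\mathcal O_{W_g}=\phi_{g*}\mathcal O_{\tilde W_g}$ with $\tilde W_g$ smooth, and $W_g$ is reduced and normal. By the dimension estimates $\phi_g:\tilde W_g\to W_g$ is a resolution, and $R\phi_{g*}\mathcal O_{\tilde W_g}=\mathcal O_{W_g}$. Hence $Q=W_g$ has rational singularities. Being normal, it has its connected components as irreducible components.

**Step 5: positivity.** We quote Brion (*Positivity in the Grothendieck group of complex flag varieties*, J. Algebra 258 (2002), Thm. 1): if a closed subvariety $Q$ of a flag variety has rational singularities and $[\mathcal O_Q]=\sum c_\tau[\mathcal O_{X_\tau}]$ in the Schubert basis, then $(-1)^{\mathrm{codim}X_\tau-\mathrm{codim}Q}c_\tau\ge0$. Apply it to each component of $Q$ in $\mathcal B$, the flag variety of $GL_N\times GL_N$, with Schubert varieties $X_u\times X_v$. Then in $K(\mathcal B)$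
$$\mathfrak G_w(x)\big|_{x_{R'}=y,\ x_{T'}=z}=\sum_{u,v\in S_N}c_{uv}\,\mathfrak G_u(y)\,\mathfrak G_v(z),\qquad(-1)^{\ell(u)+\ell(v)-\ell(w)}c_{uv}\ge0 .$$

**Step 6: from $K(\mathcal B)$ to polynomials.** The left side involves only $y_a$ with $a\le|R|$ and $z_b$ with $b\le|T|$, with exponents at most $n-1\le N-n$. So both sides lie in the span of the basis monomials $y^az^b$, $a_i,b_i\le N-i$, and the identity holds between polynomials. Put $A_v=\sum_uc_{uv}\mathfrak G_u(y)$. The left side contains no $y_a$ with $a>|R|$, so comparing the coefficients of each monomial in those variables, and using that the $\mathfrak G_v(z)$ are linearly independent, we get $A_v\in\mathbb Z[y_1,\dots,y_{|R|}]=\mathbb Z[x_R]$. By the sign statement after (4), applied in $S_N$, $(-1)^{|\mu|-\ell(u)}[y^\mu]\mathfrak G_u\ge0$. Multiplying by the sign of $c_{uv}$ gives the sign claim in (5). $\square$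

For $w=1423$, $T=\{2\}$ the expansion in Section 4 has $\ell(w)=2$ and the coefficient $x_1-x_1^2$ at the permutation of length $1$: the signs predicted by (5) are $+$ for $\mu_1=1$ and $-$ for $\mu_1=2$.

**Lemma 7.** $[x_R^\mu]A_{u_T}=\chi_\mu^T$ for $T\neq\emptyset$ and all $\mu\in[0,n-1]^R$.

*Proof.* Let $a_v=[x_R^\mu]A_v$ and $Q_\mu=\sum_va_v\mathfrak G_v(z)$, the coefficient of $x_R^\mu$ in $\mathfrak G_w$; so $Q_\mu=\sum_\nu C_{(\nu,\mu)}x_T^\nu$. By Lemma 4, $Q_\mu$ has no terms of degree less than $c_T$, and by Lemmas 4 and 3 its part of degree $c_T$ is $\chi_\mu^T\sum_\nu e_\nu^Tx_T^\nu=\chi_\mu^T\,\mathfrak S_{u_T}$, with $\ell(u_T)=c_T$. If some $a_v\ne0$ and $d=\min\{\ell(v):a_v\ne0\}$, the degree-$d$ part of $Q_\mu$ is $\sum_{\ell(v)=d}a_v\mathfrak S_v\ne0$, so $d\ge c_T$. In every case the degree-$c_T$ part equals $\sum_{\ell(v)=c_T}a_v\mathfrak S_v$. Comparing coefficients of the linearly independent Schubert polynomials gives $a_{u_T}=\chi_\mu^T$. $\square$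

## 10. Proof of Proposition 2 and of Theorem A

Let $\beta\in S$, $T\ne\emptyset$ and $\alpha'\in\mathrm{supp}(G_T)=\mathrm{supp}(\mathfrak G_{u_T}(x_T))$. By Lemma 5 there is $\mu\ge\beta_R$ with $\chi_\mu^T\ne0$, and by Lemma 7 $[x_R^\mu]A_{u_T}\ne0$. By (5),
$$C_{(\alpha',\mu)}=\sum_v\,[x_R^\mu]A_v\cdot[x_T^{\alpha'}]\mathfrak G_v .\tag{6}$$
By (5) and by the sign statement after (4), each summand is $0$ or has the sign
$$(-1)^{|\mu|+\ell(v)-\ell(w)}\,(-1)^{|\alpha'|-\ell(v)}=(-1)^{|\mu|+|\alpha'|-\ell(w)},$$
which does not depend on $v$. So nothing cancels in (6). The summand $v=u_T$ is nonzero, since $[x_T^{\alpha'}]\mathfrak G_{u_T}\ne0$. Hence $C_{(\alpha',\mu)}\ne0$, i.e. $(\alpha',\mu)\in S$. This proves Proposition 2, and with Section 4 it proves Theorem A. The conjecture is true. $\blacksquare$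

## 11. Theorem B and the permutation $13524$

Let $\beta$ be as in Theorem B and $\gamma\ge\beta$. By (2) it suffices that $N_T(\gamma)=0$ for every $T\ne\emptyset$.

**Step 1: $|T|\ge3$.** If $N_T(\gamma)\ne0$, some $\alpha'\in\mathrm{supp}(G_T)$ has $\alpha_i'>\gamma_i\ge\beta_i$ for all $i\in T$. Proposition 2 gives $\beta'=(\alpha',\mu)\in S$ with $\beta'\ge\beta$ and $\beta'_i>\beta_i$ for all $i\in T$, against the hypothesis.

**Step 2: a lower bound for $\beta_T$.** For small $T$ we replace the hypothesis by a degree count. Since $\tilde Y_\beta\ne\emptyset$, the sets $X_V\cap\prod_{i\in V}\Lambda_i$ with general $\Lambda_i$ of dimension $\beta_i$ are nonempty. Thus $\sum_{i\in V}(n-1-\beta_i)\le r(V)$, that is, $|\beta_V|\ge c_V=\ell(u_V)$ for all $V\ne\emptyset$, by Lemma 3.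

**Step 3: $\deg G_T\le\ell(u_T)+|T|-1$ for $|T|\le2$.** Put $u=u_T$ and $k=|T|$. Then $u$ has no descent at $j>k$: otherwise $\partial_j\mathfrak S_u=\mathfrak S_{us_j}\ne0$, whereas $\mathfrak S_u$, being the lowest part of $\mathfrak G_u$, does not involve $x_j,x_{j+1}$, so $\partial_j\mathfrak S_u=0$.

Let $k=1$. Then $u(2)<u(3)<\cdots$, so $\ell(u)=u(1)-1=:c$. The rank conditions contain $z_{1j}=0$ for $j\le c$. So the matrix Schubert variety of $u$ lies in a coordinate subspace of the same codimension $c$ and equals it. Hence $\mathfrak G_u(1-t)=(1-t_1)^c$, $G_T=x_i^c$ for $T=\{i\}$, and $\deg G_T=\ell(u)$.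

Let $k=2$, $T=\{i<j\}$ and $(y_1,y_2)=(x_i,x_j)$; now $u(3)<u(4)<\cdots$. If $u(1)>u(2)$, put $a=u(1)-1$, $b=u(2)-1$; then $\ell(u)=a+b$. The rank conditions contain $z_{1l}=0$ for $l\le a$ and $z_{2l}=0$ for $l\le b$, and as before $\mathfrak G_u=x_1^ax_2^b$. So $G_T=y_1^ay_2^b$ has degree $\ell(u)$. If $u(1)<u(2)$, put $a=u(1)-1$ and $m=u(2)-u(1)-1\ge0$; then $\ell(u)=2a+m$. The permutation $us_1$ is of the previous kind, with $\mathfrak G_{us_1}=x_1^{a+m+1}x_2^a$, and
$$G_T=\pi_1\big((y_1y_2)^ay_1^{m+1}\big)=(y_1y_2)^a\big(h_m(y_1,y_2)-y_1y_2h_{m-1}(y_1,y_2)\big)$$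
has degree at most $2a+m+1=\ell(u)+1$.

**Step 4: $|T|\le2$.** If $\alpha'\in\mathrm{supp}(G_T)$ had $\alpha_i'>\gamma_i$ for all $i\in T$, then by Step 2
$$|\alpha'|\ge|\gamma_T|+|T|\ge|\beta_T|+|T|\ge\ell(u_T)+|T|>\deg G_T,$$
where the last inequality is Step 3. This is impossible, so $N_T(\gamma)=0$.

Hence $F(\gamma)=1$. If $|\beta|\ge\deg\mathfrak G_w-2$, then no $\beta'\in S$ with $\beta'\ge\beta$ exceeds $\beta$ in three coordinates, since that would give $|\beta'|\ge|\beta|+3>\deg\mathfrak G_w$. So $F(\beta)=1$. $\blacksquare$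

**Sharpness.** Let $w=13524$. Starting from $\mathfrak G_{54321}=x_1^4x_2^3x_3^2x_4$ and applying $\pi_2,\pi_3,\pi_4,\pi_3$, each step by $\pi_i(x_i)=1$, we get
$$\mathfrak G_{53421}=x_1^4x_2^2x_3^2x_4,\quad\mathfrak G_{53241}=x_1^4x_2^2x_3x_4,\quad\mathfrak G_{53214}=x_1^4x_2^2x_3,\quad\mathfrak G_{53124}=x_1^4x_2^2 .$$
The chain $53124\to35124\to31524\to13524$ then gives $\mathfrak G_{13524}=\pi_1\pi_2\pi_1(x_1^4x_2^2)$. Write $(x,y,z)=(x_1,x_2,x_3)$. First, $\pi_1(x^4y^2)=(xy)^2(x+y-xy)=x^3y^2+x^2y^3-x^3y^3$. Since $\pi_2(y^2)=y+z-yz$ and $\pi_2(y^3)=y^2+yz+z^2-y^2z-yz^2$, applying $\pi_2$ gives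
$$f=x^3(y+z-yz)+(x^2-x^3)(y^2+yz+z^2-y^2z-yz^2).$$

The top-degree part of $f$ has degree $6$ and is $x^3y^2z+x^3yz^2$. Since $\pi_1f=\partial_1(f-yf)$, no terms of degree above $6$ occur in $\pi_1f$, and its part of degree $6$ is
$$-\partial_1\big(x^3y^3z+x^3y^2z^2\big)=-x^2y^2z^2 .$$
So $\deg\mathfrak G_w=6$. The lowest-degree part of $f$ is $x^3(y+z)+x^2(y^2+yz+z^2)$, of degree $4$, and $\mathfrak S_w$ is its image under $\partial_1$, of degree $3=\ell(w)$. The monomial $xyz$ arises in $\partial_1(x^3z)=z(x^2+xy+y^2)$ and in $\partial_1(x^2yz)=xyz$, each time with coefficient $1$, and from no other term: $\partial_1(x^3y)=x^2y+xy^2$, $\partial_1(x^2y^2)=0$, $\partial_1(x^2z^2)=(x+y)z^2$. So its coefficient in $\mathfrak G_w$ is $2$.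

Take $\beta=(1,1,1,0,0)\in S$. Then $|\beta|=3=\deg\mathfrak G_w-3$. As $3$ is the minimal degree in $\mathfrak G_w$, the only element of $S$ below $\beta$ is $\beta$ itself, and $F(\beta)=C_\beta=2\ne1$. Hence $2$ cannot be replaced by $3$ in Theorem B. Since $\mathfrak G_w$ involves only $x_1,x_2,x_3$, no element of $S$ exceeds $\beta$ in four coordinates, so "$\ge3$" cannot be replaced by "$\ge4$".
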